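\title{A totally disconnected set of finite length that is not removable for convex functions}

\begin{abstract}
A closed set $F\subset\mathbb{R}^d$ is $c$-removable if every continuous function on $\mathbb{R}^d$ that is locally convex off $F$ is convex. We construct a compact totally disconnected set $F\subset\mathbb{R}^2$ of finite length, hence Lebesgue null, that is not $c$-removable, and a set of the same kind with $\mathcal{H}^{d-1}(F)<\infty$ in $\mathbb{R}^d$ for every $d\ge2$. The size cannot be lowered: closed sets with $\mathcal{H}^{d-1}(F)=0$ are $c$-removable. We also determine which products $A\times B$ of closed subsets of the line are $c$-removable.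
\end{abstract}

\section{The question and the results}

A function $f$ is \emph{locally convex} on an open set $G\subset\mathbb{R}^d$ if every point of $G$ has an open convex neighborhood contained in $G$ on which $f$ is convex. A closed set $F\subset\mathbb{R}^d$ is \emph{$c$-removable} if every continuous function $f\colon\mathbb{R}^d\to\mathbb{R}$ that is locally convex on $\mathbb{R}^d\setminus F$ is convex on $\mathbb{R}^d$.

A function that is locally convex everywhere is convex, so the definition measures how much room a continuous function needs in order to hide a failure of convexity. Continuity is what makes this a question: without it one could raise the zero function at a single point of $F$, and no nonempty set would be removable. On the line one point is room enough, as $x\mapsto-|x-a|$ shows. In the plane one point is too little, because every segment can be approximated by segments on lines that miss the point. A line suffices, by the ridge $(x,y)\mapsto-|x|$, and after a cutoff so does a segment (Lemma~\ref{lem:ridge}). There is a second mechanism, which needs no segment: it is known that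 $A\times B$ is not $c$-removable when $A,B\subset\mathbb{R}$ are closed sets of positive Lebesgue measure (Proposition~\ref{prop:fat}), and this product is totally disconnected when $A$ and $B$ contain no interval. Recall that a set is \emph{totally disconnected} if its connected subsets have at most one point. The first mechanism uses a connected set and the second uses positive area. The following question, posed in \cite{PR}, forbids both.

\medskip
\noindent\textbf{Question.} \emph{Is there a closed totally disconnected Lebesgue null set in $\mathbb{R}^2$ that is not $c$-removable?}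
\medskip

The examples suggest the answer no, and that guess is correct among products (Theorem~\ref{thm:prod}) and among subsets of a line (Remark~\ref{rem:shadow}). The answer is nevertheless yes. Below, $\mathcal{H}^s$ is Hausdorff measure, $\dim_H$ is Hausdorff dimension, $|A|$ is the Lebesgue measure of $A\subset\mathbb{R}$, and $\pi_1(x,y)=x$, $\pi_2(x,y)=y$.

\begin{theorem}\label{thm:plane}
For every $\varepsilon\in(0,1)$ there is a compact totally disconnected set $F\subset[-\varepsilon,\varepsilon]\times[0,1]$ that is not $c$-removable and satisfies $1\le\mathcal{H}^1(F)\le1+\varepsilon$. In particular, $F$ is Lebesgue null. Moreover, $\pi_2(F)=[0,1]$ and $\dim_H\pi_1(F)=0$.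
\end{theorem}

\begin{theorem}\label{thm:dim}
For every $d\ge2$ there is a compact totally disconnected set $F\subset\mathbb{R}^d$ with $\mathcal{H}^{d-1}(F)<\infty$ that is not $c$-removable.
\end{theorem}

Finite measure cannot be improved to zero measure.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] Let $d\ge2$. A closed set $F\subset\mathbb{R}^d$ with $\mathcal{H}^{d-1}(F)=0$ is $c$-removable.
\item[(b)] A closed set $F\subset\mathbb{R}^2$ that is a countable union of Borel sets of finite $\mathcal{H}^1$ measure and is purely $1$-unrectifiable is $c$-removable.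
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:prod}
Let $A,B\subset\mathbb{R}$ be nonempty closed sets. Then $A\times B$ is $c$-removable if and only if $A$ and $B$ both have empty interior and $|A|\,|B|=0$, that is, at least one of them is Lebesgue null. In particular, a product $A\times B$ that is totally disconnected and Lebesgue null is $c$-removable.
\end{theorem}

Section~\ref{sec:basic} contains the two basic examples. Section~\ref{sec:shadow} proves Theorem~\ref{thm:sharp}, whose proof shows what a non-removable set must look like. The set of Theorem~\ref{thm:plane} is obtained by cutting a ridge into shorter and shorter ridges: Section~\ref{sec:model} performs one cut by hand, Section~\ref{sec:cut} proves the general cutting lemma, and Section~\ref{sec:limit} passes to the limit, for Theorems~\ref{thm:plane} and~\ref{thm:dim} together. Section~\ref{sec:prod} proves Theorem~\ref{thm:prod}.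

\section{Conventions and two basic examples}\label{sec:basic}

For $s>0$ and $E\subset\mathbb{R}^d$,
\[
\mathcal{H}^s(E)=\lim_{\rho\to0}\ \inf\Big\{\sum_j(\operatorname{diam}U_j)^s:\ E\subset\bigcup_jU_j,\ \operatorname{diam}U_j\le\rho\Big\},
\]
and $\dim_HE=\inf\{s>0:\mathcal{H}^s(E)=0\}$. We use three standard facts: a $1$-Lipschitz map does not increase $\mathcal{H}^s$; on $\mathbb{R}^m$ the measure $\mathcal{H}^m$ is a positive multiple of Lebesgue measure, and for $m=1$ the multiple is $1$; and $\mathcal{H}^{d-1}(E)<\infty$ implies that $E\subset\mathbb{R}^d$ is Lebesgue null, because $\sum_j(\operatorname{diam}U_j)^d\le\rho\sum_j(\operatorname{diam}U_j)^{d-1}$. For symmetric matrices, $M\ge M'$ means that $M-M'$ is positive semidefinite, and $\|M\|$ is the operator norm, so that $M\ge-\|M\|I$.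

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(a)] A locally convex function $\phi\colon\mathbb{R}\to\mathbb{R}$ is convex.
\item[(b)] A $C^2$ function on an open convex set with $D^2f\ge0$ is convex. A pointwise limit of convex functions is convex.
\item[(c)] If $F'\subset F$ are closed sets and $F'$ is not $c$-removable, then neither $F$ nor the image of $F'$ under an affine bijection of $\mathbb{R}^d$ is $c$-removable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $\phi$ is continuous, being convex near each point. If it is not convex, then after subtracting an affine function there are $\alpha<\beta$ with $\phi(\alpha)=\phi(\beta)=0$ and $M=\max_{[\alpha,\beta]}\phi>0$. Let $t_0\in(\alpha,\beta)$ be the smallest point of $[\alpha,\beta]$ with $\phi(t_0)=M$. For small $\rho>0$, convexity near $t_0$ gives $M\le\frac12(\phi(t_0-\rho)+\phi(t_0+\rho))<M$, a contradiction.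

(b) The restriction of $f$ to a segment with direction $\xi$ has second derivative $\xi^TD^2f\,\xi\ge0$. The inequality that defines convexity passes to pointwise limits.

(c) Let $f$ be continuous, locally convex off $F'$ and not convex. For $z\notin F$, intersect the neighborhood of $z$ on which $f$ is convex with a ball that misses $F$; this shows that $f$ is locally convex off $F$. For an affine bijection $T$, the function $f\circ T^{-1}$ is continuous, locally convex off $T(F')$ and not convex.
\end{proof}

\subsection*{A ridge over a plate}
Let $n\ge1$ and $d=n+1$, and write points of $\mathbb{R}^d$ as $z=(x,y)\in\mathbb{R}\times\mathbb{R}^n$. The main case is $n=1$. Where $\phi$ and $a$ are $C^2$,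
\begin{equation}\label{eq:hess}
D^2\big(a(y)\phi(x)\big)=\begin{pmatrix}a\phi''&\phi'\,\nabla a^{T}\\ \phi'\,\nabla a&\phi\,D^2a\end{pmatrix},
\end{equation}
and the norm of this matrix is at most $|a||\phi''|+|\nabla a||\phi'|+\|D^2a\||\phi|$, because the off-diagonal part has quadratic form $2\phi'\xi_1\nabla a\cdot\xi'$ at $\xi=(\xi_1,\xi')$ and hence norm $|\nabla a||\phi'|$.

To confine the ridge $-|x|$ to a bounded set we multiply it by a bump $a_0(y)$ and restore convexity by adding $A|z|^2$. This fails for $|x|$ itself, since the block $|x|\,D^2a_0(y)$ is unbounded, so we cut off in $x$ as well. Fix once and for all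
\begin{itemize}
\item a continuous even function $p\colon\mathbb{R}\to\mathbb{R}$ with compact support, $C^\infty$ on $\mathbb{R}\setminus\{0\}$, with $p(s)=|s|$ for $|s|\le1$ (for instance $|s|$ times a smooth cutoff), and a constant $L\ge1$ that bounds $|p|,|p'|,|p''|,|p'''|$ on $\mathbb{R}\setminus\{0\}$;
\item a function $a_0\in C^\infty(\mathbb{R}^n)$ with $0\le a_0\le1$ that vanishes off $J_0=[0,1]^n$ and equals $1$ at the center $y_0$ of $J_0$;
\item a bound $\Lambda$ for $\|D^2(a_0(y)p(x))\|$ on $\{x\ne0\}$, which exists by \eqref{eq:hess}, and $A=(1+\Lambda)/2$.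
\end{itemize}

\begin{lemma}\label{lem:ridge}
The function $f_0(x,y)=A(x^2+|y|^2)-a_0(y)p(x)$ is continuous on $\mathbb{R}^d$ and $C^\infty$ off $D_0=\{0\}\times J_0$, it satisfies $D^2f_0\ge I$ off $D_0$, and for $s=1/(2A)$
\begin{equation}\label{eq:defect}
f_0(s,y_0)+f_0(-s,y_0)-2f_0(0,y_0)=-\frac1{2A}.
\end{equation}
Hence $D_0$ is not $c$-removable; for $n=1$, no segment in the plane is $c$-removable.
\end{lemma}

\begin{proof}
At a point $(x,y)\notin D_0$ either $x\ne0$, and $p$ is smooth near $x$, or $y\notin J_0$, and $a_0$ vanishes near $y$; so $f_0$ is smooth there. For $x\ne0$ we have $D^2f_0\ge(2A-\Lambda)I=I$, and the inequality extends to the complement of $D_0$ by continuity. Since $s\le1$, we have $p(\pm s)=s$, and the left side of \eqref{eq:defect} is $2As^2-2s=-1/(2A)$. By Lemma~\ref{lem:facts}(b), $f_0$ is convex on every ball that misses $D_0$, while for a convex function the left side of \eqref{eq:defect} is nonnegative. Every segment in the plane is an affine image of $\{0\}\times[0,1]$, and Lemma~\ref{lem:facts}(c) applies.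
\end{proof}

\subsection*{Products of sets of positive measure}
The next fact is the known one that accompanies the question. We include a short proof, because it displays the trade that drives the main construction: a mixed derivative $f_{xy}$ is harmless as long as $f_{xx}f_{yy}\ge f_{xy}^2$, so a small $f_{yy}$ can be offset by a large $f_{xx}$.

\begin{proposition}\label{prop:fat}
If $A,B\subset\mathbb{R}$ are closed and $|A|,|B|>0$, then $A\times B$ is not $c$-removable.
\end{proposition}

\begin{proof}
Let $\Phi,\Psi\in C^1(\mathbb{R})$ satisfy $\Phi'(x)=\int_0^x(2-\frac32\mathbf{1}_A)$ and $\Psi'(y)=\int_0^y(2-\frac32\mathbf{1}_B)$, and put $f(x,y)=\Phi(x)+\Psi(y)+xy$. The integrands equal $\frac12$ on the sets and $2$ off them. Let $(x_1,y_1)\notin A\times B$, and suppose first that $x_1\notin A$. Take an open interval $U\ni x_1$ that misses $A$. On the strip $U\times\mathbb{R}$ write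
\[
f(x,y)=\big(\Phi(x)-x^2\big)+\big(\Psi(y)-\tfrac14y^2\big)+\big(x+\tfrac12y\big)^2 .
\]
The first term is affine on $U$, the second is convex because $\Psi'(y)-\frac12y$ is nondecreasing, and the third is convex. If instead $y_1\notin B$, exchange the roles of $x$ and $y$. So $f$ is locally convex off $A\times B$. By the Lebesgue differentiation theorem there are $x_2\in A$ and $y_2\in B$ at which $\Phi'$ and $\Psi'$ are differentiable with derivative $\frac12$. For $\phi(t)=f(x_2+t,y_2-t)$ we have $\phi'(t)=\Phi'(x_2+t)-\Psi'(y_2-t)+y_2-x_2-2t$, which has derivative $\frac12+\frac12-2=-1$ at $t=0$. Thus $\phi'$ is not nondecreasing, and $f$ is not convex.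
\end{proof}

\section{Sets with thin shadows are removable}\label{sec:shadow}

Convexity is a condition on lines, and on a line that misses $F$ it holds automatically. So $F$ is removable as soon as such lines are dense. For a unit vector $e$ let $P_e$ be the orthogonal projection onto the hyperplane $e^\perp$. The line $x+\mathbb{R}e$ misses $F$ exactly when $P_ex\notin P_e(F)$.

\begin{lemma}\label{lem:shadow}
Let $F\subset\mathbb{R}^d$ be closed, $d\ge2$. Suppose that for a dense set of unit vectors $e$ the set $P_e(F)$ has empty interior in $e^\perp$. Then $F$ is $c$-removable.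
\end{lemma}

\begin{proof}
Let $f$ be continuous and locally convex off $F$, let $x\ne y$ be points of $\mathbb{R}^d$, and let $t\in[0,1]$. Choose unit vectors $e_j\to(y-x)/|y-x|$ from the dense set. Since $P_{e_j}(F)$ has empty interior, there is $w_j\in e_j^\perp\setminus P_{e_j}(F)$ with $|w_j-P_{e_j}x|<1/j$. Put $x_j=x+w_j-P_{e_j}x$ and $y_j=x_j+|y-x|e_j$. Then $x_j\to x$, $y_j\to y$ and $P_{e_j}x_j=w_j$, so the line $x_j+\mathbb{R}e_j$ misses $F$. The restriction of $f$ to this line is locally convex, hence convex by Lemma~\ref{lem:facts}(a), and $f((1-t)x_j+ty_j)\le(1-t)f(x_j)+tf(y_j)$. Let $j\to\infty$ and use the continuity of $f$.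
\end{proof}

A set $E\subset\mathbb{R}^2$ is \emph{purely $1$-unrectifiable} if $\mathcal{H}^1(E\cap\Gamma)=0$ whenever $\Gamma$ is the image of a Lipschitz map $\mathbb{R}\to\mathbb{R}^2$. This property passes to subsets. The Besicovitch--Federer projection theorem \cite[Theorem~18.1]{Mattila} gives: if $E\subset\mathbb{R}^2$ is a purely $1$-unrectifiable Borel set with $\mathcal{H}^1(E)<\infty$, then $\mathcal{H}^1(P_e(E))=0$ for almost every unit vector $e$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Each $P_e$ is $1$-Lipschitz, so $\mathcal{H}^{d-1}(P_e(F))=0$. A nonempty open subset of the hyperplane $e^\perp$ has positive $\mathcal{H}^{d-1}$ measure, so $P_e(F)$ has empty interior for every $e$, and Lemma~\ref{lem:shadow} applies.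

(b) Write $F=\bigcup_jE_j$ with $E_j$ Borel and $\mathcal{H}^1(E_j)<\infty$. Each $E_j$ is purely $1$-unrectifiable, so the projection theorem gives a null set $Z_j$ of directions such that $\mathcal{H}^1(P_e(E_j))=0$ for $e\notin Z_j$. For $e\notin\bigcup_jZ_j$ the set $P_e(F)$ is null and has empty interior. These $e$ have full measure in the circle, so they are dense, and Lemma~\ref{lem:shadow} applies. A segment shows that unrectifiability cannot be dropped.
\end{proof}

\begin{remark}\label{rem:shadow}
By Lemma~\ref{lem:shadow}, a planar set that is not $c$-removable casts a shadow containing an interval in every direction $e$ of some arc of the circle. In particular, a closed totally disconnected subset $F$ of a line $\ell$ is $c$-removable: for $e$ not parallel to $\ell$ the map $P_e$ is an affine bijection of $\ell$ onto $e^\perp$, and $F$ contains no segment, so $P_e(F)$ contains no interval. One cannot, therefore, get an example by opening gaps in the segment of Lemma~\ref{lem:ridge}. The pieces of the segment have to leave the line, and their shadows have to overlap.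
\end{remark}

\section{One cut, by hand}\label{sec:model}

Let $n=1$. We replace the segment $\{0\}\times[0,1]$ by two disjoint shorter segments while changing $f_0$ only a little. Take a smooth $b\colon\mathbb{R}\to[0,1]$ with $b=1$ on $(-\infty,\frac13]$ and $b=0$ on $[\frac23,\infty)$, and put $a_1=a_0b$, $a_2=a_0(1-b)$. Then $a_0=a_1+a_2$, where $a_1$ vanishes off $[0,\frac23]$ and $a_2$ vanishes off $[\frac13,1]$. The ridge is the sum of two ridges that overlap in $y$. Move the second one to the right by a small $h>0$:
\[
f_h(x,y)=A(x^2+y^2)-a_1(y)p(x)-a_2(y)p(x-h)=f_0(x,y)-a_2(y)w(x),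
\]
where $w(x)=p(x-h)-p(x)$. The function $f_h$ is smooth off the disjoint segments $\{0\}\times[0,\frac23]$ and $\{h\}\times[\frac13,1]$. Since $|f_h-f_0|\le Lh$, the defect \eqref{eq:defect} survives when $4Lh<1/(2A)$, and $f_h$ is not convex. The question is whether $f_h$ is still locally convex off the new segments. We compute in the region $|x|<\frac12$, with $h<\frac12$, where $w(x)=|x-h|-|x|$ equals $h$ for $x\le0$, $h-2x$ for $0\le x\le h$, and $-h$ for $x\ge h$. By \eqref{eq:hess},
\[
D^2f_h-D^2f_0=\begin{pmatrix}0&0\\0&-wa_2''\end{pmatrix}\ \text{ if }x<0\text{ or }x>h,\qquad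
D^2f_h-D^2f_0=\begin{pmatrix}0&2a_2'\\2a_2'&-wa_2''\end{pmatrix}\ \text{ if }0<x<h.
\]
The entry $wa_2''$ is at most $h\sup|a_2''|$ in absolute value. The mixed entry $2a_2'$ does not become small with $h$, and in later cuts it will be large, since $a_2$ has to rise from $0$ to $a_0$ across an ever shorter overlap. It cannot be absorbed by increasing $A$, which would change the function by a large amount and wipe out \eqref{eq:defect}.

What saves the construction is that the mixed entry lives in a strip of width $h$. A convex function of $x$ alone with second derivative $1$ on $(0,h)$ is cheap: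
\[
\kappa(x)=0\ \ (x\le0),\qquad\kappa(x)=\tfrac12x^2\ \ (0\le x\le h),\qquad\kappa(x)=hx-\tfrac12h^2\ \ (x\ge h)
\]
satisfies $0\le\kappa(x)\le h|x|$. Let $c=16\sup|a_2'|^2$ and take $h$ with $h\sup|a_2''|\le\frac14$. Since $D^2f_0\ge I$, for $0<x<h$ we get
\[
D^2(f_h+c\kappa)-\tfrac12I\ \ge\ \begin{pmatrix}c&2a_2'\\2a_2'&\frac14\end{pmatrix}\ \ge\ 0,
\]
because the diagonal is nonnegative and the determinant is $\frac c4-4(a_2')^2\ge0$. For $x<0$ or $x>h$ we have $D^2(f_h+c\kappa)\ge\frac34I$. The price is a change of the function by at most $Lh+ch|x|$ and half of the lower bound on the Hessian.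

Three features carry over to the general step. The constant $c$ depends on the partition $a_0=a_1+a_2$ but not on $h$, so $h$ is chosen last and $ch$ is as small as we like. A strictly positive lower bound on the Hessian is needed: with $0$ in place of $\frac14$ the determinant is $-4(a_2')^2$, whatever $c$ is. And the new segments still project onto all of $[0,1]$, as Remark~\ref{rem:shadow} suggests they should. In the proof $\kappa$ is replaced by a smooth function, so that the new function is smooth across the lines $x=0$ and $x=h$ away from the segments.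

\section{The cutting lemma}\label{sec:cut}

We return to arbitrary $n\ge1$, with $p,L,A$ as in Section~\ref{sec:basic}. A \emph{box} is a product of $n$ nondegenerate compact intervals, its \emph{edges}, and $\operatorname{vol}$ is Lebesgue measure in $\mathbb{R}^n$. To iterate the cut we need a class of functions that the cut preserves.

\begin{definition}
A \emph{ridge system} consists of a function $g\in C^\infty(\mathbb{R})$ and a finite family of triples $(x_i,J_i,a_i)$, $i\in I$, where $x_i\in\mathbb{R}$, $J_i\subset\mathbb{R}^n$ is a box, $a_i\in C^\infty(\mathbb{R}^n)$ vanishes off $J_i$, and the \emph{plates} $D_i=\{x_i\}\times J_i$ are pairwise disjoint. We put $K=\bigcup_iD_i$, $V=\sum_i\operatorname{vol}(J_i)$ and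
\[
u(x,y)=\sum_{i\in I}a_i(y)\,p(x-x_i),\qquad f(x,y)=A(x^2+|y|^2)+g(x)-u(x,y).
\]
The system has \emph{reserve} $\beta>0$ if $D^2f\ge\beta I$ on $\mathbb{R}^d\setminus K$.
\end{definition}

The function $f$ is continuous, and it is $C^\infty$ off $K$: at $(x,y)\notin K$, for each $i$ either $x\ne x_i$ or $a_i$ vanishes near $y$. For $n=1$ the plates are vertical segments and $V$ is their total length. By Lemma~\ref{lem:ridge}, the triple $(0,J_0,a_0)$ with $g=0$ is a ridge system with reserve $1$ and $V=1$.

\begin{lemma}\label{lem:cut}
Given a ridge system with reserve $\beta>0$ and numbers $\delta>0$, $R\ge1$, there is a ridge system with reserve $\beta/2$, whose data we mark with a tilde, such that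
\begin{itemize}
\item[(i)] $|\tilde f-f|\le\delta$ on $\{|x|\le R\}$;
\item[(ii)] every new plate has diameter at most $\delta$, and $\tilde K$ lies in the closed $\delta$-neighborhood of $K$;
\item[(iii)] $\tilde V\le V+\delta$;
\item[(iv)] $\pi_2(\tilde K)=\pi_2(K)$, where $\pi_2(x,y)=y$;
\item[(v)] for some $\tau>0$, all edges of all new boxes have length in $[\tau/2,2\tau]$.
\end{itemize}
\end{lemma}

Property (v) keeps the boxes from becoming thin. It is used only for $n\ge2$, to bound diameters by volumes.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]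
\draw[very thick] (0,0) -- (0,4);
\node[below] at (0,-0.1) {$x_i$};
\draw[->] (1,2) -- (2.2,2);
\fill[gray!20] (3.4,0) rectangle (4.2,4);
\draw[dotted] (3,1) -- (4.6,1);
\draw[dotted] (3,2) -- (4.6,2);
\draw[dotted] (3,3) -- (4.6,3);
\draw[very thick] (3.4,0) -- (3.4,1.2);
\draw[very thick] (4.2,0.8) -- (4.2,2.2);
\draw[very thick] (3.4,1.8) -- (3.4,3.2);
\draw[very thick] (4.2,2.8) -- (4.2,4);
\node[below] at (3.3,-0.1) {$x_i$};
\node[below] at (4.5,-0.05) {$x_i+h$};
\end{tikzpicture}
\caption{One cut in the plane. A vertical segment is divided into equal tiles (dotted levels), each tile is slightly lengthened, and every second piece is moved to the right by $h$. The pieces are disjoint, and they project onto the same vertical interval as the old segment. The large mixed derivative created by the move is confined to the shaded strip of width $h$.}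
\label{fig:cut}
\end{figure}

\begin{proof}
The choices are made in the order $\tau$, $\eta$, $c$, $h$. Figure~\ref{fig:cut} shows the case $n=1$. Let $N=\#I$.

\emph{Step 1: splitting the amplitudes.} Choose $\tau>0$ not larger than any edge of any $J_i$ and with $2\sqrt n\,\tau\le\delta$. Let $0<\eta<\tau/8$, and let $\theta\ge0$ be a smooth function on $\mathbb{R}$ with integral $1$ that vanishes off $[-\eta,\eta]$.

Consider one edge $\mathcal{E}$, of length $\ell\ge\tau$. Divide it into $m=\lceil\ell/\tau\rceil$ consecutive closed intervals $T_1,\dots,T_m$ of equal length. Since $\ell/\tau\le m\le2\ell/\tau$, this length lies in $[\tau/2,\tau]$. Let $T_j^+$ be the intersection of $\mathcal{E}$ with the closed $\eta$-neighborhood of $T_j$; its length lies in $[\tau/2,2\tau]$. If $|j-j'|\ge2$, then $T_j$ and $T_{j'}$ are at distance at least $\tau/2>2\eta$, so $T_j^+\cap T_{j'}^+=\emptyset$. Let $T_j^*$ be $T_j$, extended to $-\infty$ if $j=1$ and to $+\infty$ if $j=m$, and let $b_j=\mathbf{1}_{T_j^*}*\theta\in C^\infty(\mathbb{R})$. The indicators add up to $1$ off a finite set, so $\sum_jb_j=1$. A point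 of $\mathcal{E}\setminus T_j^+$ is at distance greater than $\eta$ from $T_j^*$, so $b_j$ vanishes there.

Do this for each of the $n$ edges of $J_i$. For a multi-index $j=(j_1,\dots,j_n)$ let $J_{i,j}$ be the product of the intervals $T_{j_r}^+$ of the $r$th edge, let $b_{i,j}(y)$ be the product of the corresponding functions $b_{j_r}(y_r)$, and let $a_{i,j}=a_ib_{i,j}$. Expanding the product of the $n$ identities $\sum b_{j_r}(y_r)=1$ gives $\sum_jb_{i,j}=1$, so $\sum_ja_{i,j}=a_i$. The function $a_{i,j}$ vanishes off $J_{i,j}$: off $J_i$ the factor $a_i$ vanishes, and on $J_i\setminus J_{i,j}$ one factor of $b_{i,j}$ vanishes. The boxes $J_{i,j}$ have union $J_i$, satisfy (v), and have diameter at most $2\sqrt n\,\tau\le\delta$. The products of the intervals $T_{j_r}$ have total volume $V$, their number does not depend on $\eta$, and passing to $J_{i,j}$ lengthens each edge by at most $2\eta$. So we can fix $\eta$ with $\sum_{i,j}\operatorname{vol}(J_{i,j})\le V+\delta$.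

\emph{Step 2: separating the plates.} Neighboring boxes $J_{i,j}$ overlap, so they must be placed at different abscissae. Let $Q=2^n$, fix a bijection from $\{0,1\}^n$ to $\{0,\dots,Q-1\}$, and let $\sigma(j)$ be the image of the parity vector $(j_r\bmod2)_{r=1}^n$. For $h>0$ take the new triples
\[
\big(x_i+\sigma(j)h,\ J_{i,j},\ a_{i,j}\big).
\]
Assume that $Qh\le\min\{1,\delta\}$ and that $2Qh$ is smaller than the distance between any two old plates. The new plates are pairwise disjoint. For equal $i$ and $\sigma(j)\ne\sigma(j')$ the abscissae differ. For equal $i$, $j\ne j'$ and $\sigma(j)=\sigma(j')$, some $r$ has $|j_r-j'_r|\ge2$, so $J_{i,j}\cap J_{i,j'}=\emptyset$. For $i\ne i'$ the plates lie in the $Qh$-neighborhoods of $D_i$ and $D_{i'}$, which are disjoint. Properties (ii)--(v) follow from Step 1 and $Qh\le\delta$.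

\emph{Step 3: the Hessian of the change.} For $0\le t\le1$ let $w_t(s)=p(s-t)-p(s)$. If $s\notin[0,t]$, the interval $[s-t,s]$ avoids $0$, and $w_t^{(r)}(s)=-\int_{s-t}^sp^{(r+1)}$ gives $|w_t|,|w_t'|,|w_t''|\le Lt$ at $s$. If $0<s<t$, then $w_t(s)=t-2s$, so $|w_t|\le t\le Lt$, $w_t'=-2$ and $w_t''=0$. By continuity $|w_t|\le Lt$ everywhere.

Write $\nu=(i,j)$, $x_\nu=x_i$, $a_\nu=a_{i,j}$, $t_\nu=\sigma(j)h\in[0,Qh]$. Because $\sum_ja_{i,j}=a_i$,
\[
\tilde u-u=\sum_\nu a_\nu(y)\,w_{t_\nu}(x-x_\nu).
\]
Let $C=\sup_y\sum_\nu\big(|a_\nu|+|\nabla a_\nu|+\|D^2a_\nu\|\big)$, a finite number that does not depend on $h$. Then $|\tilde u-u|\le LCQh$ everywhere. Let $X$ be the finite set of all $x_\nu$ and $x_\nu+t_\nu$, and let $S=\bigcup_i[x_i,x_i+Qh]$. Fix $(x,y)$ with $x\notin X$ and apply \eqref{eq:hess} to each term. If $x-x_\nu\notin[0,t_\nu]$, the whole Hessian of the term has norm at most $LQh\,(|a_\nu|+|\nabla a_\nu|+\|D^2a_\nu\|)$. If $0<x-x_\nu<t_\nu$, the upper left entry is $0$, the lower right block has norm at most $LQh\|D^2a_\nu\|$, and the off-diagonal vector is $-2\nabla a_\nu$. Summing,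
\begin{equation}\label{eq:change}
D^2(\tilde u-u)=E+\begin{pmatrix}0&v^T\\v&0\end{pmatrix},\qquad\|E\|\le LCQh,\qquad|v|\le2C,\qquad v=0\ \text{ if }x\notin S.
\end{equation}

\emph{Step 4: the compensating function.} Let $\gamma=\beta/4$ and $c=4C^2/\gamma$; neither depends on $h$. Let $\psi$ be a sum of $N$ smooth functions with values in $[0,1]$, the $i$th being equal to $1$ on $[x_i,x_i+Qh]$ and to $0$ off $[x_i-Qh,x_i+2Qh]$. Then $\psi\ge0$, $\psi\ge1$ on $S$, and $\int\psi\le3NQh$. Let $\kappa$ solve $\kappa''=\psi$, $\kappa(0)=\kappa'(0)=0$. Then $|\kappa'|\le3NQh$ and $|\kappa(x)|\le3NQh|x|$. Put $\tilde g=g+c\kappa$, so that $\tilde f-f=c\kappa(x)-(\tilde u-u)$. On $\{|x|\le R\}$,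
\[
|\tilde f-f|\le(3cNR+LC)\,Qh .
\]
Fix $h$ so small that, in addition to the conditions of Step 2, the right side is at most $\delta$ and $LCQh\le\gamma$. This gives (i).

It remains to find the reserve. Let $x\notin X$; then $(x,y)\notin K\cup\tilde K$. For $\xi=(\xi_1,\xi')\in\mathbb{R}\times\mathbb{R}^n$, the old reserve and \eqref{eq:change} give
\[
\xi^TD^2\tilde f\,\xi\ \ge\ (\beta-\gamma)|\xi|^2-2\xi_1\,v\cdot\xi'+c\,\psi(x)\,\xi_1^2 .
\]
If $x\notin S$, then $v=0$ and the right side is at least $(\beta-\gamma)|\xi|^2$. If $x\in S$, then $\psi(x)\ge1$, and $|v|\le2C=\sqrt{c\gamma}$ gives $2|\xi_1||v||\xi'|\le c\xi_1^2+\gamma|\xi'|^2$, so the right side is at least $(\beta-2\gamma)|\xi|^2$. In both cases $D^2\tilde f\ge\frac\beta2I$. The points with $x\notin X$ are dense, and $D^2\tilde f$ is continuous on the open set $\mathbb{R}^d\setminus\tilde K$, so the inequality holds on all of $\mathbb{R}^d\setminus\tilde K$.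
\end{proof}

\section{The limit set and the limit function}\label{sec:limit}

We now cut infinitely often. The set $F$ has to contain every limit point of the plates, since only away from such points are all late functions $f_k$ convex. So $F$ is defined as an intersection of closed neighborhoods of the sets $K_k$, and each cut is made so small that all later plates stay in the neighborhood chosen at stage $k$.

Fix $n\ge1$ and $\varepsilon\in(0,1)$. We define ridge systems with data $I_k,K_k,V_k,f_k$ and reserve $2^{-k}$, for $k\ge0$. Stage $0$ is the system of Lemma~\ref{lem:ridge}. Given stage $k$, let $N_k=\#I_k$ and choose $r_k>0$ such that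
\begin{itemize}
\item[(R1)] the closed $r_k$-neighborhoods of the plates of stage $k$ are pairwise disjoint;
\item[(R2)] $r_k\le N_k^{-k}2^{-k^2}$;
\item[(R3)] $r_0\le\varepsilon$, and $r_k\le r_{k-1}/2$ for $k\ge1$.
\end{itemize}
Stage $k+1$ is the system given by Lemma~\ref{lem:cut} with $R=k+1$ and
\[
\delta_k=\min\Big\{\frac{r_k}2,\ \frac{\varepsilon}{2^{k+1}},\ \frac{2^{-k}}{32A}\Big\}.
\]
The three bounds on $\delta_k$ serve the nesting of the neighborhoods, the measure of $F$ and the non-convexity of the limit. Property (iii) and (R2) give
\begin{equation}\label{eq:sizes}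
V_k\le1+\sum_j\delta_j\le1+\varepsilon,\qquad N_kr_k\le N_k^{1-k}2^{-k^2}\le2^{-k}\quad(k\ge1).
\end{equation}
Let $W_k$ be the closed $r_k$-neighborhood of $K_k$. By (ii), $W_{k+1}$ lies in the closed $(\delta_k+r_{k+1})$-neighborhood of $K_k$, and $\delta_k+r_{k+1}\le r_k$, so $W_{k+1}\subset W_k$. Put
\[
F=\bigcap_{k\ge0}W_k .
\]
By (R1), $W_k$ is the disjoint union of $N_k$ compact sets $W_{k,i}$, the closed $r_k$-neighborhoods of the single plates, and
\begin{equation}\label{eq:diam}
\operatorname{diam}W_{k,i}\le\operatorname{diam}J_i+2r_k\le\delta_{k-1}+2r_k\quad(k\ge1,\ i\in I_k).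
\end{equation}
The right side tends to $0$ as $k\to\infty$.

\begin{proposition}\label{prop:limit}
The set $F$ is compact, totally disconnected and not $c$-removable.
\end{proposition}

\begin{proof}
The set $F$ is an intersection of compact sets. A connected subset of $F$ lies in $W_k$, a finite disjoint union of compact sets, and hence in a single $W_{k,i}$. By \eqref{eq:diam} it has at most one point.

By (i), $|f_{k+1}-f_k|\le\delta_k$ on $\{|x|\le k+1\}$, and $\sum_k\delta_k<\infty$. So $f_k$ converges uniformly on every strip $\{|x|\le R\}$, to a continuous function $f$ on $\mathbb{R}^d$.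

Let $z\notin F$. Then $z\notin W_{k_0}$ for some $k_0$, and since $W_{k_0}$ is closed there is an open ball $B\ni z$ that misses $W_{k_0}$, and so misses $F$. For $k\ge k_0$ we have $K_k\subset W_k\subset W_{k_0}$, so $f_k$ is $C^\infty$ on $B$ with $D^2f_k\ge2^{-k}I$. By Lemma~\ref{lem:facts}(b), each such $f_k$ is convex on $B$, and so is $f$. Thus $f$ is locally convex off $F$.

On $\{|x|\le1\}$ we have $|f-f_0|\le\sum_k\delta_k\le\frac1{16A}$. The three points in \eqref{eq:defect} lie in this strip, so
\[
f(s,y_0)+f(-s,y_0)-2f(0,y_0)\le-\frac1{2A}+\frac4{16A}<0,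
\]
and $f$ is not convex.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Take $n=d-1$ and any $\varepsilon\in(0,1)$. By Proposition~\ref{prop:limit} it remains to bound $\mathcal{H}^n(F)$. Let $k\ge1$, and let $\tau$ be as in (v) for stage $k$. Each box of stage $k$ satisfies
\[
(\operatorname{diam}J_i)^n\le(2\sqrt n\,\tau)^n=(4\sqrt n)^n(\tau/2)^n\le(4\sqrt n)^n\operatorname{vol}(J_i).
\]
The sets $W_{k,i}$ cover $F$. From $(\alpha+\alpha')^n\le2^n(\alpha^n+\alpha'^n)$ for $\alpha,\alpha'\ge0$, from $r_k\le1$, and from \eqref{eq:sizes} and \eqref{eq:diam},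
\[
\sum_{i\in I_k}(\operatorname{diam}W_{k,i})^n\le(8\sqrt n)^nV_k+4^nN_kr_k\le(8\sqrt n)^n(1+\varepsilon)+4^n2^{-k}.
\]
The diameters tend to $0$, so $\mathcal{H}^n(F)\le(8\sqrt n)^n(1+\varepsilon)<\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Take $n=1$. Proposition~\ref{prop:limit} gives the first three properties of $F$.

\emph{Upper bound for the length.} Now $\operatorname{diam}J_i=\operatorname{vol}(J_i)$, so \eqref{eq:sizes} and \eqref{eq:diam} give $\sum_i\operatorname{diam}W_{k,i}\le V_k+2N_kr_k\le1+\varepsilon+2^{1-k}$. Hence $\mathcal{H}^1(F)\le1+\varepsilon$, and $F$ is Lebesgue null.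

\emph{The projection $\pi_2(F)$.} By (iv), $\pi_2(K_k)=[0,1]$ for all $k$. For $y\in[0,1]$ the compact sets $W_k\cap(\mathbb{R}\times\{y\})$ are therefore nonempty. They decrease, so they have a common point, which lies in $F$; thus $y\in\pi_2(F)$. Conversely, $\pi_2(F)\subset\bigcap_k[-r_k,1+r_k]=[0,1]$. So $\pi_2(F)=[0,1]$, and $\mathcal{H}^1(F)\ge\mathcal{H}^1([0,1])=1$ because $\pi_2$ is $1$-Lipschitz. Also $F\subset W_0\subset\{|x|\le r_0\}$, so $F\subset[-\varepsilon,\varepsilon]\times[0,1]$.

\emph{The projection $\pi_1(F)$.} This is where the full strength of (R2) is used. The set $\pi_1(F)$ is covered by the $N_k$ intervals $[x_i-r_k,x_i+r_k]$, $i\in I_k$. For $s>0$ and $k\ge1/s$,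
\[
N_k(2r_k)^s\le2^sN_k^{1-ks}2^{-k^2s}\le2^s2^{-k^2s}\to0\quad(k\to\infty).
\]
So $\mathcal{H}^s(\pi_1(F))=0$ for every $s>0$, and $\dim_H\pi_1(F)=0$.
\end{proof}

\begin{remark}
Let $F$ and $f$ be as in the last proof. By Theorem~\ref{thm:sharp}(b), $F$ is not purely $1$-unrectifiable: although it contains no arc, it meets some Lipschitz curve in a set of positive length. Since $\pi_1(F)$ is null, the vertical lines that miss $F$ are dense, and $f$ is convex on each of them and hence, by continuity, on every vertical line. Every horizontal line at a height in $[0,1]$ meets $F$, and convexity fails on the line $y=\frac12$.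
\end{remark}

\section{Products}\label{sec:prod}

For a product of two sets with empty interior, Lemma~\ref{lem:shadow} does not apply directly, since only the two coordinate projections are known to be thin. They give convexity in $x$ and in $y$ separately. This is weaker than convexity, as $xy$ shows, and the difference lies in the mixed derivative $f_{xy}$. The plan is to show that $f_{xy}$ is a measure that does not charge $A\times B$ when $|A|=0$; on $A\times B$ the Hessian is then diagonal with nonnegative entries.

We recall what is needed about distributions. For a continuous $f$ on an open set $\Omega\subset\mathbb{R}^2$ and $\xi\in\mathbb{R}^2$, the distribution $\partial_{\xi\xi}f=\xi_1^2f_{xx}+2\xi_1\xi_2f_{xy}+\xi_2^2f_{yy}$ acts by $\langle\partial_{\xi\xi}f,\varphi\rangle=\int f\,\partial_{\xi\xi}\varphi$ for $\varphi\in C_c^\infty(\Omega)$. A distribution $T$ is \emph{nonnegative} if $\langle T,\varphi\rangle\ge0$ for all $\varphi\ge0$.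
\begin{itemize}
\item[(D1)] A nonnegative distribution on $\Omega$ is given by integration against a positive Radon measure, that is, a Borel measure that is finite on compact subsets of $\Omega$. Two signed measures that are finite on compact subsets of $\Omega$ and define the same distribution agree on Borel sets with compact closure in $\Omega$.
\item[(D2)] If every point of $\Omega$ has a ball $B\subset\Omega$ around it such that $f$ is convex on each segment in $B$ parallel to $\xi$, then $\partial_{\xi\xi}f\ge0$ on $\Omega$.
\item[(D3)] If $f$ is continuous on $\mathbb{R}^2$ and $\partial_{\xi\xi}f\ge0$ for all $\xi$, then $f$ is convex.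
\end{itemize}
For (D2), a partition of unity reduces the claim to $\varphi\ge0$ with support in one ball $B$. With $\Delta_t\varphi(z)=\varphi(z+t\xi)+\varphi(z-t\xi)-2\varphi(z)$ we have $\int f\,\Delta_t\varphi=\int\varphi\,\Delta_tf\ge0$ for small $t$, and $t^{-2}\Delta_t\varphi\to\partial_{\xi\xi}\varphi$ uniformly, with supports in a fixed compact subset of $B$. For (D3), let $\theta_\rho\ge0$ be a standard mollifier. The smooth function $f*\theta_\rho$ satisfies $\partial_{\xi\xi}(f*\theta_\rho)(z)=\langle\partial_{\xi\xi}f,\theta_\rho(z-\cdot)\rangle\ge0$ and converges to $f$ pointwise as $\rho\to0$, so Lemma~\ref{lem:facts}(b) applies.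

\begin{proof}[Proof of Theorem~\ref{thm:prod}]
\emph{Necessity.} If $A$ or $B$ has nonempty interior, then $A\times B$ contains a segment, because the other factor is nonempty. It is not $c$-removable by Lemmas~\ref{lem:ridge} and~\ref{lem:facts}(c). If $|A|,|B|>0$, use Proposition~\ref{prop:fat}.

\emph{Sufficiency.} Let $A$ and $B$ have empty interior and let one of them be null; exchanging the coordinates if necessary, $|A|=0$. Let $f$ be continuous on $\mathbb{R}^2$ and locally convex on $G=\mathbb{R}^2\setminus(A\times B)$.

\emph{Step 1: separate convexity.} If $y\notin B$, the line $\mathbb{R}\times\{y\}$ lies in $G$, so $f(\cdot,y)$ is convex by Lemma~\ref{lem:facts}(a). Since $B$ has empty interior, such $y$ are dense, and by continuity $f(\cdot,y)$ is convex for every $y$. The same argument with $A$ shows that $f(x,\cdot)$ is convex for every $x$. By (D2) and (D1), $f_{xx}$ and $f_{yy}$ are positive Radon measures $\mu_1$ and $\mu_2$ on $\mathbb{R}^2$. Moreover, $f$ is locally Lipschitz. Indeed, a convex function bounded by $M$ in absolute value on $[-2R,2R]$ is $(2M/R)$-Lipschitz on $[-R,R]$,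 since the slope of a chord in $[-R,R]$ lies between the slopes of the chords over $[-2R,-R]$ and $[R,2R]$; apply this in each variable with $M=\max_{[-2R,2R]^2}|f|$. Hence the partial derivative $f_x$ exists almost everywhere and is locally bounded, and integration by parts on horizontal lines gives
\begin{equation}\label{eq:mixed}
\langle f_{xy},\varphi\rangle=\iint f\,\varphi_{xy}\,dx\,dy=-\iint f_x\,\varphi_y\,dx\,dy\qquad(\varphi\in C_c^\infty(\mathbb{R}^2)).
\end{equation}

\emph{Step 2: $f_{xy}$ is a measure with no mass on $A\times\mathbb{R}$.} The open set $\Omega=(\mathbb{R}\setminus A)\times\mathbb{R}$ lies in $G$. By (D2) with $\xi=(1,\pm1)$ and (D1), the distributions $f_{xx}\pm2f_{xy}+f_{yy}$ are positive Radon measures $\lambda_\pm$ on $\Omega$, and $\lambda_++\lambda_-=2(\mu_1+\mu_2)$ on $\Omega$. The measures $\lambda_\pm$ could a priori have infinite mass near $A\times\mathbb{R}$; the last identity excludes this, since $\mu_1+\mu_2$ is finite on compact subsets of the whole plane. Extend $\lambda_\pm$ by zero to $A\times\mathbb{R}$ and put $\nu=\frac14(\lambda_+-\lambda_-)$. This is a signed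 measure, finite on bounded Borel sets, with $|\nu|(A\times\mathbb{R})=0$, and $f_{xy}=\nu$ on $\Omega$. We claim that $f_{xy}=\nu$ on $\mathbb{R}^2$.

Let $\varphi\in C_c^\infty(\mathbb{R}^2)$. To use the identity on $\Omega$ we cut $\varphi$ off near $A\times\mathbb{R}$. The derivatives of a cutoff are large, but the cutoff can be taken to depend on $x$ alone, and in \eqref{eq:mixed} only a $y$-derivative falls on the test function. Exhaust $\mathbb{R}\setminus A$ by increasing compact sets $C_j$ and choose $\zeta_j\in C_c^\infty(\mathbb{R}\setminus A)$ with $0\le\zeta_j\le1$ and $\zeta_j=1$ on $C_j$. Then $\zeta_j(x)\varphi(x,y)$ belongs to $C_c^\infty(\Omega)$, and \eqref{eq:mixed} gives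
\[
-\iint f_x\,\zeta_j\,\varphi_y\,dx\,dy=-\iint f_x\,(\zeta_j\varphi)_y\,dx\,dy=\langle f_{xy},\zeta_j\varphi\rangle=\int\zeta_j\varphi\,d\nu .
\]
As $j\to\infty$, $\zeta_j(x)\to\mathbf{1}_\Omega(x,y)$ pointwise. Dominated convergence applies on the left because $f_x\varphi_y$ is bounded with compact support, and on the right because $|\nu|$ is finite on the support of $\varphi$. So $-\iint_\Omega f_x\varphi_y\,dx\,dy=\int_\Omega\varphi\,d\nu=\int\varphi\,d\nu$. Since $|A|=0$, the complement of $\Omega$ is Lebesgue null, and the left side equals $\langle f_{xy},\varphi\rangle$ by \eqref{eq:mixed}. This proves the claim. It is the only use of $|A|=0$; for the function in Proposition~\ref{prop:fat}, $f_{xy}$ is Lebesgue measure, which does charge $A\times B$.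

\emph{Step 3: convexity.} Fix $\xi\in\mathbb{R}^2$. By Steps 1 and 2, $\partial_{\xi\xi}f$ is the signed measure $\omega=\xi_1^2\mu_1+2\xi_1\xi_2\nu+\xi_2^2\mu_2$, which is finite on bounded Borel sets. On $G$ the function $f$ is locally convex, so by (D2) and (D1), $\omega(E)\ge0$ for Borel sets $E$ with compact closure in $G$, and then, by exhaustion of $G$ with compact sets, for all bounded Borel sets $E\subset G$. For a bounded Borel set $E\subset A\times B$ we have $\nu(E)=0$, so $\omega(E)=\xi_1^2\mu_1(E)+\xi_2^2\mu_2(E)\ge0$. Every bounded Borel set is a disjoint union of two sets of these kinds, so $\partial_{\xi\xi}f\ge0$ on $\mathbb{R}^2$. By (D3), $f$ is convex.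

\emph{The last assertion.} If $A\times B$ is totally disconnected, it contains no segment, so $A$ and $B$ have empty interior. If it is also Lebesgue null, then $A$ or $B$ is null by Fubini's theorem. So $A\times B$ is $c$-removable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mattila}
Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.

\bibitem{PR}
Dusan Pokorny and Martin Rmoutil, \emph{On Removable Sets For Convex Functions}, arXiv:1309.1304 (2013).

\end{thebibliography}
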